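# Clique factors in powers of subdivided cubic graphs

## 1. Graphs with a Hamiltonian path: the exponent $r-1$ suffices

All graphs are finite. We cover the vertices of a graph by disjoint groups of $r$ vertices, so that the members of each group are close to one another.

**Definition (power, packing, factor).** The $k$th power $G^k$ of a graph $G$ has the vertex set of $G$, and two vertices are adjacent in $G^k$ if and only if $G$ contains a path of length at most $k$ between them. A *$K_r$-packing* of $G^k$ is a family of pairwise disjoint $r$-subsets of $V(G)$, each consisting of vertices at pairwise distance at most $k$ in $G$. A *$K_r$-factor* of $G^k$ is a $K_r$-packing that covers $V(G)$. (Equivalently, it is a spanning subgraph of $G^k$ in which every component is a complete graph of order $r$.)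

For example, let $G$ be the cycle $C_6$ with vertices $1,\dots,6$ in order. Then $\{1,2,3\},\{4,5,6\}$ is a $K_3$-factor of $G^2$, while $G^1$ has no $K_3$-factor, since $C_6$ has no triangle. A $K_r$-factor can exist only if $r$ divides the order of $G$, so we always assume this.

**Proposition 1.** Let $r\ge 2$ and let $G$ have order divisible by $r$. If $G$ has a Hamiltonian path, then $G^{r-1}$ has a $K_r$-factor.

*Proof.* Let $x_1,x_2,\dots,x_n$ be the vertices in the order of the path, $r\mid n$. Cut the sequence into blocks of $r$ consecutive vertices. Two vertices of a block are joined by a part of the path of length at most $r-1$. $\square$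

This covers cycles. It also covers *theta graphs*, consisting of two vertices $u,v$ joined by three paths $Q_1,Q_2,Q_3$ that are disjoint except at $u,v$. A Hamiltonian path is: the interior of $Q_1$ from the $u$ side to the $v$ side, then $v$, then the interior of $Q_2$ from $v$ to $u$, then $u$, then the interior of $Q_3$ from the $u$ side to the $v$ side.

What changes when $G$ is only assumed to be connected, or 2-connected (at least three vertices, connected, and still connected after the deletion of any one vertex)? For connected graphs the answer is known: for every $r\ge2$ and every connected $G$ of order divisible by $r$, the power $G^{2r-2}$ has a $K_r$-factor. This is best possible, since for every $r\ge2$ there are connected $G$ of order divisible by $r$ such that $G^{2r-3}$ has none. For 2-connected graphs the following was conjectured; the source of the problem is Ajit Diwan and Aniruddha Joshi, "Clique factors in powers of graphs", arXiv:2210.17489 (2022).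

**Conjecture.** For any integer $r\ge2$ and any 2-connected graph $G$ of order divisible by $r$, $G^r$ contains a $K_r$-factor.

So the conjecture allows the exponent $r$, one more than a Hamiltonian path would need. For $r=2$ it is true, because then $2r-2=r$. We shall see that it fails for every $r\ge8$.

## 2. Subdivided cubic graphs, and two theorems

To test the conjecture we need 2-connected graphs without a Hamiltonian path. Here is a supply.

Let $H$ be a simple 2-connected cubic graph (all degrees equal to 3). Its order is even, say $2c$, and it has $3c$ edges. As $H$ is simple and cubic it has at least 4 vertices, so $c\ge2$. Replace each edge $e$ of $H$ by a path with $s_e\ge1$ interior vertices, and call the result $G$. The vertices of $H$ are the *hubs* of $G$, and $\operatorname{int}(e)$ is the set of the $s_e$ interior vertices of the path replacing $e$.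

A standard example of $H$ is the *Möbius ladder*: the cycle $C_{2c}$ together with the $c$ chords joining antipodal vertices. For $c=2$ it is $K_4$ and for $c=3$ it is $K_{3,3}$. It is simple for $c\ge 2$. It is 2-connected, since after the deletion of a vertex the rest of the cycle is a spanning path.

*$G$ is 2-connected.* If we delete a hub $v$, then $H-v$ is connected, and the interior of each edge at $v$ is still attached to the other end of that edge. If we delete a vertex of $\operatorname{int}(e)$, the two remaining pieces of the path are still attached to the ends of $e$. So it is enough that $H-e$ is connected. If it were not, one of its two components would contain at least two vertices, and the end of $e$ in that component would be a cut vertex of $H$.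

**Proposition 2.** $G$ has no Hamiltonian path.

*Proof.* Each interior vertex added by the subdivision also adds one edge, so $|E(G)|-|V(G)|=3c-2c=c$. A Hamiltonian path has $|V(G)|-1$ edges, so it omits exactly $c+1$ edges of $G$. At each of the $2c$ hubs it omits at least one of the three edges. No edge of $G$ joins two hubs, so these are $2c$ different edges. Hence $2c\le c+1$, contradicting $c\ge2$. $\square$

This shows only that Proposition 1 does not apply. The first main result says that, for suitable edge lengths, the conjecture itself fails.

**Theorem 3.** Let $k\ge r\ge 2$ be integers with $6k<7(r-1)$. Then there are infinitely many 2-connected graphs $G$ of order divisible by $r$ such that $G^k$ has no $K_r$-factor. Moreover, every $K_r$-packing of $G^k$ misses a positive fraction of $V(G)$, bounded below in terms of $r,k$ only.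

For $k=r$ the hypothesis reads $r\ge8$, so the conjecture is false for every $r\ge8$. A concrete counterexample for $r=8$: take the Möbius ladder on 16 vertices and replace each of its 24 edges by a path with 13 interior vertices. The order is $16+24\cdot13=328=8\cdot41$, and we shall see that $G^8$ contains at most 40 disjoint copies of $K_8$. For $k=r+1$ the hypothesis reads $r\ge14$. So for $8\le r\le13$ the theorem gives failure of the exponent $r$ but of no larger exponent, and for $r\ge14$ it also gives failure of some exponents larger than $r$.

The constant $7/6$ is exact for graphs of this kind. Let $\mathcal C_r$ be the class of graphs of order divisible by $r$ obtained from a simple 2-connected cubic graph by replacing each edge by a path with at least $2r-2$ interior vertices (the number may vary from edge to edge).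

**Theorem 4.** Let $k\ge r\ge2$. Then $G^k$ has a $K_r$-factor for every $G\in\mathcal C_r$ if and only if $6k\ge7(r-1)$. In particular, the conjecture restricted to $\mathcal C_r$ holds exactly for $r\le7$.

Some things are left undecided. For $3\le r\le7$ the argument does not decide the conjecture for all 2-connected graphs. For $r\ge8$ the least exponent that works for all 2-connected graphs of order divisible by $r$ lies between $\lceil 7(r-1)/6\rceil$ (Theorem 3) and $2r-2$ (the quoted theorem).

## 3. Three legs at one hub when $r=k=8$

We try to *prove* the conjecture for $r=k=8$ on subdivided cubic graphs with at least 14 interior vertices on each edge, and watch where the proof stops.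

The natural plan is this. At each hub $v$, and on each of its three edges, set aside a *leg*: the $t$ vertices nearest to $v$, where $0\le t\le7$. Arrange that what remains of each interior has length divisible by 8, and cut it into blocks of 8 consecutive vertices. Then split each hub with its three legs into groups of 8. Two congruences govern the plan. On an edge with $s$ interior vertices the two legs must add up to $s$ modulo 8, so one leg determines the other. At a hub the three legs must have sum $\equiv-1\pmod 8$, so two legs determine the third. One may hope to sweep through the graph in this way, with the divisibility of $|V(G)|$ taking care of the last hub.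

A sum of three legs that is $\equiv-1\pmod 8$ is $7$ or $15$, as the sum is at most 21. If it is 7, the hub with its legs is a connected set of 8 vertices, with pairwise distances at most 7. If it is 15, we must split 16 vertices into two groups.

* Legs $(7,4,4)$ work. One group is $v$ with the leg of size 7. The other consists of the two legs of size 4, at pairwise distances at most $4+4=8$. In the same way $(7,x,y)$ works whenever $x+y=8$.
* Legs $(5,5,5)$ do not work. Consider the three vertices at distance 5 from $v$. They lie in two groups, so two of them share a group. Their distance is 10 through $v$. A path between them avoiding $v$ must leave both edges at their far ends, and so has length at least $2(15-5)=20$. So their distance exceeds 8.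

This is the exact point where the sweep stops: it may arrive at a hub with legs $(5,5,5)$. The argument for $(5,5,5)$ is worth generalizing. If the sum is 15 and all legs are at most 6, all three legs are positive, since $15>12$. Two of the three outermost vertices share a group, so two legs satisfy $t_i+t_j\le8$ (a path avoiding $v$ has length at least $2(15-6)=18$). Then the third leg is at least 7, a contradiction. So a triple with sum 15 can be split if and only if its maximum is 7.

Can the sweep be steered around the bad triples? Suppose two legs at $v$ are beyond our control, and we may only choose a set $T$ of values allowed for the third leg $\tau$. If $\tau=7$, all is well. If $\tau\le2$ and the sum is 15, the other two legs have sum at least 13, so one of them is 7. The values $3,4,5,6$ are unsafe, because of the triples $(3,6,6)$, $(4,5,6)$, $(5,5,5)$, $(6,6,3)$. So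
$$T=\{0,1,2,7\}.$$
Now suppose some edge carries these controlled legs at *both* ends. Then $s$ must be congruent to a sum of two elements of $T$. These sums are, modulo 8, the residues $0,1,2,3,4$ (from $\{0,1,2\}$ twice), $7,0,1$ (from one 7), and $6$ (from $7+7$). Exactly one residue is missing, namely $5$. For $r=k=7$ the same reasoning, which Section 7 carries out in general, gives $T=\{0,1,2,6\}$, and the sums cover everything: $0,\dots,4$, then $6+6\equiv5$ and $0+6=6$.

So for $r=8$ we look at edges with $s\equiv5\pmod8$, and in particular at $s=13$. This number has a second meaning: $13=2\cdot7-1$ is one vertex short of two legs of size 7. So on each edge, at most one end can have a large leg. If one end has a large leg, at most 6 vertices remain, too few for a block of 8 inside the edge. If neither end has one, the interior holds one block of 8 but not two. Each edge therefore pays for only one thing: a block inside it, or a second group at one of its ends. If each hub has one group of its own, this suggests at most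
$$16+24=40$$
groups in the 328-vertex graph, where 41 are needed.

This is not yet a proof, since the groups in an arbitrary packing need not come from legs and blocks. The next three sections prove the count for arbitrary packings and all $r,k$ in Theorem 3. The threshold 7 becomes $m=2r-1-k$: when two of the three outermost depths add up to at most $k$, the third branch must supply at least $2r-1-k$ vertices.

## 4. Where a clique of $G^k$ can lie

Let $k\ge r\ge2$ and $6k<7(r-1)$. Then $6r<7r-7$, so $r\ge8$. Put
$$m=2r-1-k,\qquad s=(q-1)r+2m-1,$$
where $q\ge1$ is a fixed integer. For Theorem 3 the value $q=1$ suffices; $q=2$ makes the edges longer and will be used for Theorem 4.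

**Step 1: the inequalities.** We collect the inequalities that the proof uses.

* $m\le r-1$, since $k\ge r$.
* $m\ge1$, since $k<\frac76(r-1)<2r-1$.
* $s\ge k$. Indeed $s\ge2m-1=4r-3-2k$, and $3k<\frac72(r-1)\le4r-3$ gives $4r-3-2k\ge k$.
* $3k<4r-1$, by the same estimate.

**Step 2: the graph.** We fix the graph and its notation. Let $H$ be a simple 2-connected cubic graph on $2c$ vertices, for instance a Möbius ladder. Replace each edge of $H$ by a path of length $L=s+1$, that is, with $s$ interior vertices. By Section 2 the resulting graph $G$ is 2-connected. Note that $L>k$. For an end $v$ of $e$ and $x\in\operatorname{int}(e)$, the *depth* $d_v(x)\in\{1,\dots,s\}$ is the distance from $v$ to $x$ along the path replacing $e$. If $e=uv$, then $d_u(x)+d_v(x)=L$.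

**Step 3: short distances.** We show that short distances are measured through at most one hub.

**Lemma 5.**
(a) Two distinct hubs are at distance at least $L$. Every path of $G$ containing two hubs has length at least $L$.
(b) If $x\in\operatorname{int}(e)$ and $v$ is an end of $e$, then $\operatorname{dist}(v,x)=d_v(x)$.
(c) If $w$ is a hub, $x\in\operatorname{int}(e)$ and $\operatorname{dist}(w,x)\le k$, then $w$ is an end of $e$.
(d) If $x\in\operatorname{int}(e)$, $y\in\operatorname{int}(f)$, $e\ne f$ and $\operatorname{dist}(x,y)\le k$, then $e$ and $f$ have exactly one common end $v$, and $\operatorname{dist}(x,y)=d_v(x)+d_v(y)$.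

*Proof.* (a) Consider two consecutive hubs on a path of $G$. After the first one the path enters some $\operatorname{int}(e)$, and it can leave it only at an end of $e$; this is the other end, since a path does not return. So it contains a whole path of length $L$.

(b) A $v$–$x$ path finally enters $\operatorname{int}(e)$ at an end of $e$. If this end is $v$, the path runs directly along $e$ and has length $d_v(x)$. Otherwise it is the other end $u$. The part from $v$ to $u$ has length at least $L$ by (a), and the rest has length $L-d_v(x)$. The total is at least $L+(L-d_v(x))>d_v(x)$.

(c) A shortest $w$–$x$ path has length at most $k<L$, so by (a) it contains no hub besides $w$. It enters $\operatorname{int}(e)$ at an end of $e$, which must be $w$.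

(d) A shortest $x$–$y$ path has length at most $k<L$, so by (a) it contains at most one hub. It must leave $\operatorname{int}(e)$ at an end of $e$ and enter $\operatorname{int}(f)$ at an end of $f$, so it contains exactly one hub $v$, which is a common end of $e$ and $f$. Its parts from $x$ to $v$ and from $v$ to $y$ contain no other hub, so they run along $e$ and $f$ and have lengths $d_v(x)$ and $d_v(y)$. As $H$ is simple, two distinct edges have at most one common end. $\square$

**Step 4: localization.** We show that every clique of $G^k$ lives either inside one edge or around one hub.

**Lemma 6.** Let $K$ be a nonempty set of vertices at pairwise distance at most $k$ that is not contained in a single $\operatorname{int}(e)$. Then there is a unique hub $v$ such that $K\subseteq\{v\}\cup\bigcup_{e\ni v}\operatorname{int}(e)$ and such that either $v\in K$ or $K$ meets $\operatorname{int}(e)$ for at least two edges $e\ni v$. Moreover, if $x,y\in K$ lie in different interiors, then $d_v(x)+d_v(y)\le k$.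

*Proof.* Suppose first that $K$ contains a hub $v$. By Lemma 5(a) and $k<L$ it contains no other hub. By Lemma 5(c), every other vertex of $K$ lies in $\operatorname{int}(e)$ for some $e\ni v$. So $v$ has the required properties. No hub $w\ne v$ has them, since $v\notin\{w\}\cup\bigcup_{e\ni w}\operatorname{int}(e)$.

Suppose now that $K$ contains no hub. Then $K$ meets at least two interiors. Call an edge *met* if $K$ meets its interior. By Lemma 5(d), any two met edges share an end. Suppose three met edges have no common end. As they pairwise share an end and $H$ is simple, they form a triangle. Let $x,y,z\in K$ lie in their three interiors. By Lemma 5(d), each pairwise distance is the sum of the depths of the two vertices from the common end of their edges. In the sum of the three distances, each of $x,y,z$ contributes its depths from both ends of its edge, that is, $L$. So this sum is $3L$. But it is at most $3k<3L$, a contradiction. Hence any three met edges have a common end. Take two met edges and their unique common end $v$. Every further met edge has a common end with both of them at once, and this end is $v$. So $v$ has the required properties. It is unique, because any such hub is a common end of two met edges, and all met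 edges contain it; two distinct edges have only one common end.

For the last assertion, let $x\in\operatorname{int}(e)$ and $y\in\operatorname{int}(f)$ with $e\ne f$. Both $e$ and $f$ contain $v$, so $v$ is the common end in Lemma 5(d), and $d_v(x)+d_v(y)=\operatorname{dist}(x,y)\le k$. $\square$

Now fix any $K_r$-packing $\mathcal P$ of $G^k$. By Lemma 6 each member is either an *edge set*, contained in some $\operatorname{int}(e)$, or a *hub set at* a unique hub $v$. Let $I_e$ be the number of edge sets in $\operatorname{int}(e)$, let $N_v$ be the number of hub sets at $v$, and let $t_{e,v}$ be the number of vertices of $\operatorname{int}(e)$ lying in hub sets at $v$. These vertices need not be consecutive or nearest to $v$.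

## 5. Every additional hub set costs a branch with $m$ vertices

**Step 5: the bound at a hub.** We show that a hub carries one set for free, and that each further set needs its own edge on which at least $m$ vertices are used by hub sets at that hub.

**Lemma 7.** For every hub $v$,
$$N_v\le1+\#\{e\ni v:\ t_{e,v}\ge m\}.$$

*Proof.* Call the interiors of the three edges at $v$ the branches $1,2,3$, and let $t_1,t_2,t_3$ be the numbers $t_{e,v}$. Let $D_i$ be the maximum depth, measured from $v$, of a vertex of branch $i$ that lies in a hub set at $v$, with $D_i=0$ if there is none.

We have $t_i\le D_i$, since the $t_i$ vertices have different depths in $\{1,\dots,D_i\}$. We also have $D_i\le k$. To see this, let $x$ be a vertex of depth $D_i>0$ on branch $i$, in a hub set $K$ at $v$. By Lemma 6, $K$ contains $v$ or a vertex $y$ of another branch. In the first case $D_i=\operatorname{dist}(v,x)\le k$ by Lemma 5(b). In the second case $D_i<D_i+d_v(y)\le k$. Finally, the hub sets at $v$ are disjoint and lie in $v$ together with the branches, so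
$$rN_v\le1+t_1+t_2+t_3.\tag{1}$$

*Case $N_v\le1$.* Nothing to prove.

*Case $N_v\ge4$.* By (1), $4r\le1+3k$, which contradicts $3k<4r-1$. So this case does not occur.

*Case $N_v=3$.* Let $t_1\ge t_2\ge t_3$. By (1), $3r-1\le t_1+t_2+t_3\le k+2t_2$, so
$$t_1\ge t_2\ge\frac{3r-1-k}2\ge2r-1-k=m.$$
The last inequality is equivalent to $3r-1-k\ge4r-2-2k$, that is, to $k\ge r-1$. So two branches have $t_i\ge m$, as required.

*Case $N_v=2$.* By (1), $t_1+t_2+t_3\ge2r-1$, and we need one branch with $t_i\ge m$. If some $t_i=0$, the other two add up to at least $2r-1$, so one of them is at least $r\ge m$. If all $t_i$ are positive, choose on each branch $i$ the vertex of depth $D_i$ lying in a hub set at $v$. These three vertices lie in only two hub sets, so two of them, on branches $i\ne j$ say, lie in the same one. By Lemma 6, $D_i+D_j\le k$. The third branch $l$ then has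
$$t_l\ge2r-1-t_i-t_j\ge2r-1-(D_i+D_j)\ge2r-1-k=m.\qquad\square$$

## 6. One budget per edge, and the count

**Step 6: the bound on an edge.** We show that edge sets and large branches compete for the $s$ vertices of an edge, and that $q$ is the most an edge can afford.

**Lemma 8.** For $e=uv\in E(H)$ let $c_e$ be the number of $w\in\{u,v\}$ with $t_{e,w}\ge m$. Then $I_e+c_e\le q$.

*Proof.* The edge sets in $\operatorname{int}(e)$, the hub sets at $u$ and the hub sets at $v$ are different members of $\mathcal P$, hence disjoint. Counting the vertices of $\operatorname{int}(e)$ they use,
$$rI_e+mc_e\le s=(q-1)r+2m-1.$$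

* If $c_e=0$, then $rI_e\le(q-1)r+2m-1<(q+1)r$, since $m\le r-1$. So $I_e\le q$.
* If $c_e=1$, then $rI_e\le(q-1)r+m-1<qr$. So $I_e\le q-1$.
* If $c_e=2$, then $rI_e\le(q-1)r-1$. So $I_e\le q-2$; for $q=1$ this says that the case cannot occur. $\square$

**Step 7: the count.** We add up both lemmas and compare with the order of $G$. In $\sum_v\#\{e\ni v:t_{e,v}\ge m\}$ each edge $e$ is counted $c_e$ times. Hence
$$|\mathcal P|=\sum_eI_e+\sum_vN_v\le\sum_eI_e+2c+\sum_ec_e=2c+\sum_e(I_e+c_e)\le2c+3cq=(3q+2)c.\tag{2}$$
On the other hand,
$$|V(G)|=2c+3cs=2c+3c\bigl((q-1)r+2m-1\bigr)=r(3q+2)c+c(6m-1-5r),$$
and $6m-1-5r=12r-6-6k-1-5r=7(r-1)-6k$. So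
$$|V(G)|=r(3q+2)c+c\bigl(7(r-1)-6k\bigr).\tag{3}$$
The members of $\mathcal P$ cover $r|\mathcal P|\le r(3q+2)c$ vertices. Therefore *every* $K_r$-packing of $G^k$ misses at least
$$c\bigl(7(r-1)-6k\bigr)\ge c>0$$
vertices.

*End of the proof of Theorem 3.* Take $q=1$. Then $|V(G)|=c(2+3s)=c\bigl(2+3(2m-1)\bigr)$, so the missed fraction of $V(G)$ is at least
$$\frac{7(r-1)-6k}{2+3(2m-1)},$$
which is positive and depends only on $r$ and $k$. If $r\mid c$, the order $c(2+3s)$ is divisible by $r$, and $G^k$ has no $K_r$-factor. As $c$ runs over all multiples of $r$, we obtain infinitely many graphs. $\blacksquare$

For $r=k=c=8$ and $q=1$ we get $m=7$, $s=13$, $|V(G)|=328$ and, by (2), $|\mathcal P|\le40<41$. This is the counterexample stated in Section 2.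

*The "only if" part of Theorem 4.* Suppose $k\ge r$ and $6k<7(r-1)$. The graph must now lie in $\mathcal C_r$, so each edge must have at least $2r-2$ interior vertices. Take $q=2$ and $r\mid c$. Then $s=r+2m-1=5r-3-2k$, and $s\ge2r-2$ because $2k<\frac73(r-1)\le3r-1$. The order $c(2+3s)$ is divisible by $r$. So $G\in\mathcal C_r$, and by (2) and (3) $G^k$ has no $K_r$-factor.

## 7. Good triples of legs and the sumset of safe values

For the rest, let $k\ge r\ge2$ and $6k\ge7(r-1)$. Let $G\in\mathcal C_r$ come from the cubic graph $H$, with $s_e\ge2r-2$ interior vertices on edge $e$. We show that the sweep of Section 3 can now be steered. Put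
$$m=2r-1-k\ (\text{possibly}\le0),\qquad a=2k+2-2r\ge2.$$
Write $[i,j]$ for the set of integers from $i$ to $j$.

**Definition (good triple).** Three integers in $[0,r-1]$ form a *good* triple if their sum is $r-1$, or if their sum is $2r-1$ and their maximum is at least $m$.

For $r=k=8$ we have $m=7$: $(7,4,4)$ is good and $(5,5,5)$ is not.

**Step 8: from numbers to cliques.** We reduce the construction of a $K_r$-factor to a choice of leg sizes.

**Lemma 9.** Suppose there are integers $t_{e,v}\in[0,r-1]$, for all edges $e$ of $H$ and ends $v$ of $e$, such that

(i) $t_{e,u}+t_{e,v}\equiv s_e\pmod r$ for each $e=uv$;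

(ii) at each hub $v$ the three numbers $t_{e,v}$, $e\ni v$, form a good triple.

Then $G^k$ has a $K_r$-factor.

*Proof.* Let the *leg* of $e$ at $v$ consist of the $t_{e,v}$ vertices of $\operatorname{int}(e)$ nearest to $v$. As $t_{e,u}+t_{e,v}\le2r-2\le s_e$, the two legs on an edge are disjoint. The remaining vertices of $\operatorname{int}(e)$ are consecutive, and by (i) their number is a multiple of $r$. Cut them into blocks of $r$ consecutive vertices. Distances in a block are at most $r-1\le k$.

At a hub $v$ with sum $r-1$, take $v$ with its three legs. This is a connected set of $r$ vertices, so its pairwise distances are at most $r-1\le k$.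

At a hub $v$ with sum $2r-1$, let the legs have sizes $g\ge x\ge y$, so $m\le g\le r-1$. Then
$$x+y=2r-1-g\le2r-1-m=k,\qquad x\ge\frac{2r-1-g}2\ge r-1-g\ge0.$$
The middle inequality of the second chain is equivalent to $g\ge-1$. Let $K'$ consist of $v$, the leg of size $g$, and the $r-1-g$ vertices nearest to $v$ in the leg of size $x$. It is connected and has $1+g+(r-1-g)=r$ vertices, so its pairwise distances are at most $r-1$. Let $K$ consist of the other vertices of the legs of sizes $x$ and $y$. Then $|K|=x+y-(r-1-g)=(2r-1-g)-(r-1-g)=r$. Two vertices of $K$ on the same leg are at distance less than $r$, as a leg has at most $r-1$ vertices. Two vertices of $K$ on different legs are joined through $v$ by a path of length at most $x+y\le k$. So both $K$ and $K'$ have pairwise distances at most $k$, and together they consist of $v$ and its legs.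

All the sets described partition $V(G)$. $\square$

*Example.* Let $r=10$, $k=11$, so $m=8$. The triple $(8,6,5)$ has sum $19=2r-1$. Here $K'$ is $v$, the leg of size 8, and one vertex of the leg of size 6. The set $K$ has depths $2,\dots,6$ on one leg and $1,\dots,5$ on the other: ten vertices, at distances at most $6+5=11$.

**Step 9: safe values.** We find values of one leg that make the triple good whatever the other two legs are. Let
$$T=\{t\in[0,r-1]:\ t\le a\ \text{or}\ t\ge m\}.$$

**Lemma 10.** If $\tau\in T$, $h,h'\in[0,r-1]$ and $\tau+h+h'\equiv-1\pmod r$, then $(\tau,h,h')$ is good.

*Proof.* The sum lies between $0$ and $3r-3$, so it is $r-1$ or $2r-1$. If it is $r-1$, the triple is good. Let it be $2r-1$. If $\tau\ge m$, the triple is good. If $\tau\le a$, then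
$$\max(h,h')\ge\frac{2r-1-\tau}2\ge\frac{2r-1-(2k+2-2r)}2=\frac{4r-3-2k}2=m-\tfrac12,$$
and as $\max(h,h')$ is an integer, it is at least $m$. $\square$

**Step 10: two safe values at once.** We show that the condition $6k\ge7(r-1)$ is just what is needed to prescribe the sum of two safe values modulo $r$.

**Lemma 11.** Every residue modulo $r$ is of the form $\alpha+\beta$ with $\alpha,\beta\in T$.

*Proof.* If $a\ge m-1$, then $T=[0,r-1]$ and the claim is clear. Otherwise $a\le m-2$. Write $d=k-r\ge0$, so that $a=2d+2$ and $m=r-1-d$. Then $a\le m-2$ says $r\ge3d+5$. Also $m\ge a+2>0$ and $a\le m-2\le r-3<r-1$, so $T=[0,a]\cup[m,r-1]$.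

* Sums of two elements of $[0,a]$ give all of $[0,2a]=[0,4d+4]$.
* Sums of two elements of $[m,r-1]$ give $[2m,2r-2]=[2r-2-2d,2r-2]$, hence all residues in $[r-2-2d,r-2]$; here $r-2-2d>0$ because $r\ge3d+5$.
* $0+(r-1)$ gives the residue $r-1$.

These cover all residues provided that $4d+5\ge r-2-2d$, that is, $6d+7\ge r$. Since $k=r+d$, this is the same as $6k\ge7(r-1)$, which holds. $\square$

*Remark.* Suppose instead that $6k<7(r-1)$ and $k\ge r$, that is, $r\ge6d+8$. Then $r\ge3d+5$, so $T$ has the same form. The sums in the three bullets leave the residues in $[4d+5,r-3-2d]$ uncovered. The remaining mixed sums of an element of $[0,a]$ and one of $[m,r-1]$ lie in $[r-1-d,r+2d+1]$, so their residues lie in $[r-1-d,r-1]\cup[0,2d+1]$ and cover nothing more. The edge length in Theorem 3 satisfies $s\equiv2m-1=2r-3-2d\equiv r-3-2d\pmod r$, the largest uncovered residue.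

## 8. Choosing the legs along an ear decomposition

The values $t_{e,v}$ still have to be chosen so that every hub has one controlled leg, with value in $T$. The order in which to choose them comes from a classical theorem.

**Whitney's theorem.** Every 2-connected graph $H$ has an open ear decomposition $C_0,P_1,\dots,P_p$: $C_0$ is a cycle, each $P_i$ is a path with two distinct ends in $C_0\cup P_1\cup\dots\cup P_{i-1}$ and otherwise disjoint from it, and the union of all parts is $H$.

For example, $K_4$ on $\{1,2,3,4\}$ has the decomposition with $C_0$ the triangle $123$, $P_1$ the path $1\,4\,2$, and $P_2$ the edge $43$.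

**Step 11: teeth.** We single out one leg at every hub. As $H$ is cubic, a hub $v$ has exactly two of its edges in the part where it first appears, which is $C_0$ or an ear having $v$ as an interior vertex. Its third edge belongs to a later part. As $v$ is already present, $v$ is an end of that later ear, so the third edge is an end edge, at $v$, of a later ear. Call the value $t$ at $v$ on this third edge the *tooth* $\tau_v$.

In the example, the teeth of $1$ and $2$ are the values at $1$ and $2$ on the edges $14$ and $24$, the end edges of $P_1$. The teeth of $3$ and $4$ are the two values on the edge $43$.

We process the parts in the order $P_p,P_{p-1},\dots,P_1,C_0$, and keep all teeth in $T$. When a part is processed, the teeth of the hubs first appearing in it have already been assigned, because they belong to later ears.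

**Step 12: processing an ear.** We assign both values on each edge of an ear so that its interior hubs get good triples and its two ends get teeth in $T$. Let the ear have ends $a',b'$, interior hubs $p_1,\dots,p_l$ in order ($l\ge0$) and edges $e_0,\dots,e_l$ in order. The teeth $\tau_{p_j}\in T$ are already assigned. Put
$$\varphi=\sum_{j=0}^ls_{e_j}+l+\sum_{j=1}^l\tau_{p_j}.$$
By Lemma 11 choose $\alpha,\beta\in T$ with $\alpha+\beta\equiv\varphi\pmod r$. Put $t_{e_0,a'}=\alpha$ and go along the ear, choosing all values in $[0,r-1]$. On an edge, the value at the far end is determined modulo $r$ by (i). At $p_j$, the value on the next edge is determined modulo $r$ by requiring that the three values at $p_j$ have sum $\equiv-1$. One of these three values is $\tau_{p_j}\in T$, so by Lemma 10 the triple at $p_j$ is good.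

It remains to identify the last value, $t_{e_l,b'}$. Add up all values on the edges of the ear. By (i) the sum is $\equiv\sum_js_{e_j}$. Grouped by hubs, it consists of $\alpha$, of $t_{e_l,b'}$, and at each $p_j$ of two values with sum $\equiv-1-\tau_{p_j}$. So
$$\alpha+t_{e_l,b'}+\sum_{j=1}^l(-1-\tau_{p_j})\equiv\sum_{j=0}^ls_{e_j}\pmod r,$$
and $t_{e_l,b'}\equiv\varphi-\alpha\equiv\beta$. Both numbers lie in $[0,r-1]$, so $t_{e_l,b'}=\beta\in T$. The values at $a'$ and $b'$ on the ear are exactly the teeth of $a'$ and $b'$, and they are $\alpha,\beta\in T$.

If $l=0$, the ear is a single edge carrying teeth at both ends, and $\alpha+\beta\equiv s_{e_0}$. This is the situation that caused the trouble in Section 3.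

**Step 13: processing $C_0$.** We close up the cycle, using that $r$ divides $|V(G)|$. Let $p_1,\dots,p_l$ be the hubs of $C_0$ in cyclic order; all have teeth in $T$. Let $e_0=p_lp_1$. Put $t_{e_0,p_1}=0$ and take $t_{e_0,p_l}\in[0,r-1]$ with $t_{e_0,p_l}\equiv s_{e_0}\pmod r$. Proceed through $p_1,p_2,\dots,p_{l-1}$ as in Step 12, up to the value at $p_l$ on the edge $p_{l-1}p_l$. Now (i) holds for every edge of $H$. Every hub except $p_l$ has values with sum $\equiv-1$ and, by Lemma 10, a good triple.

The sum of all values $t_{e,v}$ is $\equiv\sum_es_e$ by (i), and the hubs other than $p_l$ contribute $\equiv-(|V(H)|-1)$. So the sum at $p_l$ is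
$$\equiv\sum_es_e+|V(H)|-1=|V(G)|-1\equiv-1\pmod r.$$
Since $\tau_{p_l}\in T$, Lemma 10 shows that the triple at $p_l$ is good as well.

Thus (i) and (ii) of Lemma 9 hold, and $G^k$ has a $K_r$-factor. Together with the "only if" part in Section 6 this proves the equivalence in Theorem 4. For $k=r$ the condition $6r\ge7(r-1)$ says $r\le7$, which is its last sentence. $\blacksquare$
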